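# Sums of squares on the cylinder over a compact real curve

## 1. A square root that changes sign after one turn of the circle

Let $C$ be the circle $x_1^2+x_2^2=1$, let $P=(1,0)$, and consider on $C\times\mathbb A^1$, with coordinate $y$ on the line, the function
$$f=(1-x_1)y^2-2x_2y+(1+x_1).\tag{1}$$
Its discriminant in $y$, up to a factor $4$, is $x_2^2-(1-x_1)(1+x_1)=0$. So over each real point $x\ne P$ of the circle, $f$ equals $(1-x_1)$ times the square of $y-\frac{x_2}{1-x_1}$, and over $P$ it is the constant $2$. Hence $f\ge 0$ on $C(\mathbb R)\times\mathbb R$, and its zero set is the graph of the stereographic coordinate $x_2/(1-x_1)$, an infinite set.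

Is $f$ the square of a polynomial? Suppose $f=g^2$ with $g=\alpha y+\beta$ and $\alpha,\beta$ polynomial functions on the circle. Then $\alpha^2=1-x_1=x_2^2/(1+x_1)$, so $\alpha$ vanishes only at $P$, and there to order exactly $1$ in the local coordinate $x_2$. So $\alpha$ changes sign at $P$. But the circle without $P$ is connected and $\alpha$ has no zero on it, so $\alpha$ has constant sign there. This is a contradiction, and $f$ is not a square.

Nevertheless $f$ is a sum of two squares. Write $x=(\cos\theta,\sin\theta)$, $s=\sin\frac\theta2$, $c=\cos\frac\theta2$. Then $1-x_1=2s^2$, $1+x_1=2c^2$, $x_2=2sc$, so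
$$f=2(sy-c)^2 .$$
The obstruction is visible: $sy-c$ is not a function on the cylinder, since it changes sign when $\theta$ grows by $2\pi$. Now multiply by $1=s^2+c^2$. The products $s(sy-c)=s^2y-sc$ and $c(sy-c)=scy-c^2$ are functions on the cylinder, and we obtain
$$f=\tfrac12\bigl((1-x_1)y-x_2\bigr)^2+\tfrac12\bigl(x_2y-(1+x_1)\bigr)^2.\tag{2}$$
Expanding checks it: the coefficient of $y^2$ is $\frac12\bigl((1-x_1)^2+x_2^2\bigr)=1-x_1$, that of $y$ is $-x_2(1-x_1)-x_2(1+x_1)=-2x_2$, and the constant term is $\frac12\bigl(x_2^2+(1+x_1)^2\bigr)=1+x_1$.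

Was this luck? Let $C$ be any nonsingular affine curve over $\mathbb R$ with $C(\mathbb R)$ compact, and $V=C\times\mathbb A^1$, so $\mathbb R[V]=\mathbb R[C][y]$ and $V(\mathbb R)=C(\mathbb R)\times\mathbb R$. Two facts are known. If $C$ is the circle, every $f\in\mathbb R[V]$ with $f\ge0$ on $V(\mathbb R)$ is a sum of squares in $\mathbb R[V]$. And for every $C$ as above:

**(F)** *If $f\in\mathbb R[C][y]$ is $\ge0$ on $C(\mathbb R)\times\mathbb R$ and has only finitely many zeros there, then $f$ is a sum of squares in $\mathbb R[C][y]$.*

The question, which comes from Claus Scheiderer and Sebastian Wenzel, "Polynomials nonnegative on the cylinder", arXiv:1607.08705 (2016), is whether the finiteness assumption in (F) can be dropped for every such $C$. The answer is yes. We take (F) as given throughout and handle infinite zero sets.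

Two cases are immediate. If $C(\mathbb R)=\emptyset$, the real Nullstellensatz says that $-1$ is a sum of squares in $\mathbb R[C]$, and then
$$f=\Bigl(\frac{f+1}2\Bigr)^2+(-1)\Bigl(\frac{f-1}2\Bigr)^2\tag{3}$$
is a sum of squares for every $f$. And if $f=h^2f_0$ with $h,f_0\in\mathbb R[V]$, $h\neq0$, and $f_0$ has finitely many real zeros, then $f_0\ge0$ where $h\ne0$, hence everywhere when the set $h\neq 0$ is dense (Lemma 1 below), and (F) applies to $f_0$. Example (1) shows that one cannot always divide by a square in this way.

## 2. Divisors on the cylinder, real and nonreal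

Let $C$ be an irreducible nonsingular affine curve over $\mathbb R$. Put $A=\mathbb R[C]$, a Dedekind domain, $F=\operatorname{Frac}A=\mathbb R(C)$, and $R=A[y]=\mathbb R[V]$, a regular Noetherian domain.

A closed point of $C$ is a maximal ideal $\mathfrak m$ of $A$. It is *real* if its residue field is $\mathbb R$ and *nonreal* if it is $\mathbb C$. On the circle, $(x_1-1,x_2)$ is the real point $P$, while $(x_1-2)$ is a nonreal closed point, because modulo it $x_2^2=-3$.

Nonzero fractional ideals of $A$ factor uniquely as $J=\prod\mathfrak m^{l_{\mathfrak m}}$, and we write $v_{\mathfrak m}(J)=l_{\mathfrak m}$. We have $JJ^{-1}=A$, the localization $J_{\mathfrak m}$ is generated by any element of $J$ of least value, and $g\in J$ if and only if $v_{\mathfrak m}(g)\ge v_{\mathfrak m}(J)$ for all $\mathfrak m$. For example, on the circle $\mathfrak m_P=(1-x_1,x_2)$ is not principal, by the sign argument of Section 1, since a generator would vanish only at $P$ and change sign there. But $\mathfrak m_P^2=(1-x_1)$, because $1-x_1$ vanishes only at $P$, to order $2$.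

A prime divisor $Z$ of $V$ is the same as a height-one prime $\mathfrak p$ of $R$. Its valuation on $\mathbb R(V)$ is $v_Z$, with $v_Z(0)=\infty$, and $\operatorname{div}f=\sum v_Z(f)Z$. Since $R$ is normal, $g\in R$ if and only if $v_Z(g)\ge0$ for all $Z$, and similarly for localizations of $R$. The local rings $\mathcal O_{V,z}$ are regular, hence factorial. For a divisor $D=\sum n_ZZ$ put
$$I(D)=\{g\in\mathbb R(V):\ v_Z(g)\ge n_Z\text{ for all }Z\}.$$

**Definition.** A prime divisor $Z$ of $V$ is *real* if $Z(\mathbb R)$ is infinite, and *nonreal* otherwise.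

For the circle, $\{P\}\times\mathbb A^1$ is real. A nonreal divisor may still have a few real points. For instance $y^2+x_2^2$ is irreducible in $F[y]$, because $-x_2^2$ is not a square in the formally real field $F$. Being monic, it generates a prime ideal of $A[y]$. The real points of this divisor are the two points with $x_2=y=0$.

**Lemma 1 (density).** *Every nonempty open subset of $V(\mathbb R)$ is Zariski dense in $V$. So for every Zariski closed $Y\subsetneq V$, the set $V(\mathbb R)\setminus Y$ is dense in $V(\mathbb R)$. The same holds for $C$ in place of $V$.*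

*Proof.* Let $U\subset V(\mathbb R)$ be open and nonempty, and let $q\in R$ vanish on $U$. Take $z\in U$ and local parameters $u_1,u_2$ at $z$. As $V$ is nonsingular, $V(\mathbb R)$ is near $z$ an analytic $2$-manifold with coordinates $u_1,u_2$, and the power series of $q$ in these coordinates is its image in $\widehat{\mathcal O}_{V,z}=\mathbb R[[u_1,u_2]]$. Since $q$ vanishes near $z$, this series is $0$. The maps $R\to\mathcal O_{V,z}\to\widehat{\mathcal O}_{V,z}$ are injective, so $q=0$. This proves the first claim. If $V(\mathbb R)\setminus Y$ were not dense, some nonempty open $U$ would lie in $Y$, contrary to the first claim. For $C$, argue with one parameter. $\square$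

The same argument applies to any irreducible nonsingular real variety, and it will be used for one projective surface in Section 8.

## 3. Three theorems

**Theorem 1.** *Let $C$ be a nonsingular affine curve over $\mathbb R$ with $C(\mathbb R)$ compact, and $V=C\times\mathbb A^1$. Every $f\in\mathbb R[V]$ with $f\ge 0$ on $V(\mathbb R)$ is a sum of squares in $\mathbb R[V]$.*

**Theorem 2.** *Let $C$ be irreducible as in Theorem 1. Let $0\ne f\in\mathbb R(V)$ be nonnegative at every point of $V(\mathbb R)$ at which it is regular, and assume $v_Z(f)\ge 0$ for all nonreal $Z$. Then $f=\sum_k g_k^2$ with $g_k\in\mathbb R(V)$, where $v_Z(g_k)\ge \frac12v_Z(f)$ for all real $Z$ and $v_Z(g_k)\ge0$ for all nonreal $Z$.*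

**Theorem 3.** *Let $C$ be an irreducible nonsingular affine curve over $\mathbb R$ (with $C(\mathbb R)$ compact or not), and $\overline C$ its nonsingular projective completion.*

*(a) Every $f\in \mathbb R[C][y]$ nonnegative on $C(\mathbb R)\times\mathbb R$ is a sum of squares in $\mathbb R[C][y]$ if and only if $\overline C\setminus C$ contains a nonreal closed point.*

*(b) For $n\ge2$, every $f\in\mathbb R[C][y_1,\dots,y_n]$ nonnegative on $C(\mathbb R)\times\mathbb R^n$ is a sum of squares in $\mathbb R[C][y_1,\dots,y_n]$ if and only if $C(\mathbb R)=\emptyset$.*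

Theorem 2 allows $f$ to have poles, but only along real divisors. This flexibility costs nothing in the proof and is exactly what Theorem 3(a) needs.

**Theorem 2 implies Theorem 1.** A nonsingular $C$ is the disjoint union of its irreducible components $C_k$. Each $C_k(\mathbb R)$ is closed in $C(\mathbb R)$, hence compact, and $\mathbb R[C][y]=\prod_k\mathbb R[C_k][y]$. An element of a finite product of rings is a sum of squares if and only if each of its components is (pad with zeros to equalize the number of squares). So let $C$ be irreducible and $f\ne0$. As $f\in R$, all $v_Z(f)\ge0$, so the $g_k$ of Theorem 2 satisfy $v_Z(g_k)\ge0$ for all $Z$. Hence $g_k\in R$ by normality. $\square$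

## 4. Where dividing by a square breaks down: the oval $x_1^4+x_2^4=1$

Suppose $\operatorname{div}f=2D+B$, where $D$ collects the real components and $B\ge0$ has only nonreal ones. One would like to write $D=\operatorname{div}h$ and apply (F) to $f/h^2$, whose divisor is $B$. Let us see what happens on a concrete curve.

Let $C$ be $x_1^4+x_2^4=1$. It is nonsingular, since the gradient $(4x_1^3,4x_2^3)$ vanishes only at the origin, and $C(\mathbb R)$ is homeomorphic to a circle. Let $P=(1,0)$. Then $x_2$ is a uniformizer at $P$, and since
$$x_2^4=(1-x_1)(1+x_1)(1+x_1^2),\tag{4}$$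
$1-x_1$ has order $4$ at $P$. If $1-x_1=0$ then $x_2=0$, so $1-x_1$ vanishes nowhere else, even at complex points. Take
$$f=x_2^2+2(1-x_1)^2 .$$
It is a sum of squares on sight. We use it only to watch the division. Its real zero set is $\{P\}\times\mathbb R$, to order $2$, so $D=\{P\}\times\mathbb A^1$.

*No $h$ exists.* If $\operatorname{div}h=\{P\}\times\mathbb A^1$, then $h$ is a unit of $F[y]$, so $h\in F$, and $h$ generates $J:=\mathfrak m_P$ in $A$. A generator vanishes only at $P$ and changes sign there, which is impossible on a closed oval.

*Dividing by a sum of squares of generators.* Formula (2) suggests using both generators $s_1=1-x_1$, $s_2=x_2$ of $J$. Put $a=s_1^2+s_2^2$ and write $f=s_1^2\cdot\frac fa+s_2^2\cdot\frac fa$. If $f/a$ were in $R$ with finitely many real zeros, we would be done by (F). At real points all is well: $a$ vanishes only at $P$, to order exactly $2$, like $f$. But at the nonreal point $(0,\pm i)$ of $C$ we have $a=1-1=0$ and $f=-1+2=1$. So $f/a$ has a pole along a nonreal fiber, and (F) does not apply. On the circle we had $a=(1-x_1)^2+x_2^2=2(1-x_1)$, which generates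 $\mathfrak m_P^2$ exactly. On our oval $a$ has extra nonreal zeros.

*Avoiding poles instead.* Look for $w_1^0,w_2^0\in J^{-2}$, that is, regular off $P$ and with a pole of order at most $2$ at $P$, such that $s_1^2w_1^0+s_2^2w_2^0=1$. Then $f=\sum s_i^2\cdot(w_i^0f)$ with $w_i^0f\in R$. Let $q=\frac18(1+x_1)(1+x_1^2)(5-3x_1)$. Expanding,
$$8(1-q)=3-2x_1-2x_1^2-2x_1^3+3x_1^4=(1-x_1)^2(3+4x_1+3x_1^2).$$
So
$$w_1^0=\frac{1-q}{(1-x_1)^2}=\frac{3+4x_1+3x_1^2}8,\qquad w_2^0=\frac q{x_2^2}=\frac{x_2^2(5-3x_1)}{8(1-x_1)}\tag{5}$$
work, where the second form of $w_2^0$ uses (4) and shows that its only pole is at $P$, of order $4-2=2$. But now the zeros are wrong: $w_1^0$ has order $0$ at $P$, so $w_1^0f$ still vanishes on $\{P\}\times\mathbb R$, and $w_2^0$ vanishes at $(-1,0)$, so $w_2^0f$ vanishes on $\{(-1,0)\}\times\mathbb R$. Again infinitely many zeros, and (F) does not apply.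

So we want weights $w_i$ with three properties: (i) $\sum s_i^2w_i=1$; (ii) $w_i\in J^{-2}$, so that no poles appear; (iii) at every real point $x$ the order of $w_i$ is exactly $-2v_x(J)$, with the positive sign, so that no real fiber of zeros appears. The choice $w_i=1/a$ for all $i$ satisfies (i) and (iii). The choice $w_i^0$ satisfies (i) and (ii). Property (i) is affine, so *for every function $c$* the mixture
$$w_i=\frac ca+(1-c)\,w_i^0$$
satisfies (i). If $c$ vanishes where $1/a$ has forbidden poles, (ii) holds. If $c$ is close to $1$ on $C(\mathbb R)$, the first term dominates at the real points and (iii) holds. The forbidden poles are at nonreal points, so the two demands on $c$ do not conflict, and compactness of $C(\mathbb R)$ lets us meet both by polynomial approximation. This is the key to the proof.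

## 5. Even orders along real divisors, and the shape of $I(D)$

**Lemma 2 (parity).** *Let $f$ be as in Theorem 2. If $Z$ is real, then $v_Z(f)$ is even.*

*Proof.* The purpose is to find a real point near which $f$ is a unit times a power of one coordinate. The curve $Z$ has finitely many singular points and meets the other components of $\operatorname{div}f$ in finitely many points. As $Z(\mathbb R)$ is infinite, there is $z\in Z(\mathbb R)$ that is nonsingular on $Z$ and lies on no other component of $\operatorname{div}f$. Let $g$ generate the ideal of $Z$ in the factorial ring $\mathcal O_{V,z}$. Then $f=ug^m$ with $u$ a unit of $\mathcal O_{V,z}$ and $m=v_Z(f)$. Since $\mathcal O_{V,z}/(g)=\mathcal O_{Z,z}$ is regular of dimension $1$, we have $g\notin\mathfrak m_z^2$ (otherwise its cotangent space would have dimension $2$). So $g$ is part of a system of local coordinates at $z$ and takes both signs on $V(\mathbb R)$ arbitrarily close to $z$. Near $z$ the sign of $u$ is constant, and $f=ug^m$ is regular wherever $g\ne0$. If $m$ were odd, positive or negative, $f$ would take both signs at points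 where it is regular. So $m$ is even. $\square$

By Lemma 2, an $f$ as in Theorem 2 has a half divisor $D=\sum_{Z\text{ real}}\frac12v_Z(f)Z$. The next lemma says that, up to a principal divisor, it comes from the curve.

**Lemma 3.** *For every divisor $D=\sum n_ZZ$ on $V$ there are $h\in\mathbb R(V)^*$ and a nonzero fractional ideal $J$ of $A$ with $I(D)=hJR$. Moreover $v_Z(h)+v_Z(JR)=n_Z$ for all $Z$, where $v_Z(JR)$ is the least value of $v_Z$ on $JR$.*

*Proof.* **Step 1: sorting the prime divisors.** Let $\mathfrak p$ be a height-one prime of $R$. Either $\mathfrak p\cap A=0$ (call $\mathfrak p$ *horizontal*), or $\mathfrak p\cap A=\mathfrak m$ is maximal. In the second case $\mathfrak p\supseteq\mathfrak mR$, which is a nonzero prime because $R/\mathfrak mR=(A/\mathfrak m)[y]$ is a domain. Since $\mathfrak p$ has height one, $\mathfrak p=\mathfrak mR$ (call it *vertical*). Conversely every $\mathfrak mR$ has height one, being a nonzero prime that is locally principal.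

**Step 2: removing the horizontal part.** Horizontal primes $\mathfrak p$ correspond to the maximal ideals $\mathfrak pF[y]$ of the principal ideal domain $F[y]$, and $R_{\mathfrak p}$ is the localization of $F[y]$ at $\mathfrak pF[y]$. Let $\pi_Z\in F[y]$ generate the maximal ideal belonging to $Z$. For horizontal $Z,Z'$ we have $v_{Z'}(\pi_Z)=1$ if $Z=Z'$ and $0$ otherwise. Put $h=\prod_{Z\text{ horizontal}}\pi_Z^{n_Z}$. Then $D-\operatorname{div}h=\sum_{\mathfrak m}l_{\mathfrak m}[\mathfrak mR]$ is vertical. Put $J=\prod\mathfrak m^{l_{\mathfrak m}}$.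

**Step 3: the values of $JR$.** At a vertical $\mathfrak mR$, a uniformizer $t$ of $A_{\mathfrak m}$ also generates the maximal ideal of $R_{\mathfrak mR}$, and $J_{\mathfrak m}=t^{l_{\mathfrak m}}A_{\mathfrak m}$, so $v_{\mathfrak mR}(JR)=l_{\mathfrak m}$. At a horizontal $\mathfrak p$ all elements of $F^*$ are units of $R_{\mathfrak p}$, so $v_Z(JR)=0$. Hence $v_Z(JR)=n_Z-v_Z(h)$ for all $Z$, which is the last claim.

**Step 4: $JR$ is determined by its values.** We show that if $v_Z(g)\ge v_Z(JR)$ for all $Z$, then $g\in JR$. Let $\mathfrak M$ be a maximal ideal of $R$. Since $J$ is locally principal, $(JR)_{\mathfrak M}=sR_{\mathfrak M}$ for some $s$, and $v_Z(s)=v_Z(JR)$ for all $Z$ through $\mathfrak M$. So $v_Z(g/s)\ge0$ for these $Z$, and by normality $g/s\in R_{\mathfrak M}$. Thus $g\in(JR)_{\mathfrak M}$ for every $\mathfrak M$, and $g\in JR$. The converse is clear.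

Now $g\in I(D)$ if and only if $v_Z(g/h)\ge n_Z-v_Z(h)=v_Z(JR)$ for all $Z$, if and only if $g/h\in JR$. $\square$

*Example.* Take $f$ from (1) and $h=y-\frac{x_2}{1-x_1}$. Off $P$ this is a monic polynomial in $y$ with regular coefficients. Along $\{P\}\times\mathbb A^1$ it has value $1-2=-1$. So $\operatorname{div}h=Z-\{P\}\times\mathbb A^1$ with $Z$ the graph, and $f=(1-x_1)h^2$ has divisor $2Z$. Here $D=Z$, $J=\mathfrak m_P$, and $I(Z)=h\,\mathfrak m_PR$ is generated by $h(1-x_1)=(1-x_1)y-x_2$ and $hx_2=x_2y-(1+x_1)$, the two functions in (2).

## 6. Positive weights in $J^{-2}$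

**Lemma 4.** *Let $C$ be irreducible with $C(\mathbb R)$ compact, and let $J$ be a nonzero fractional ideal of $A$, generated by $s_1,\dots,s_m$. There are $w_1,\dots,w_m\in J^{-2}$ with*
$$\sum_{i=1}^m s_i^2w_i=1,\tag{6}$$
*such that for all $i$ and all $x\in C(\mathbb R)$ we have $v_x(w_i)=-2v_x(J)$, and $w_i(x)>0$ if $v_x(J)=0$.*

*Proof.* **Step 1: weights without forbidden poles.** At each maximal ideal $\mathfrak m$ some $s_i$ generates $J_{\mathfrak m}$, so $s_i^2$ generates $(J^2)_{\mathfrak m}$. Hence $s_1^2,\dots,s_m^2$ generate $J^2$, as this holds locally everywhere. So $A=J^2J^{-2}=\sum_is_i^2J^{-2}$, and there are $w_i^0\in J^{-2}$ with $\sum_is_i^2w_i^0=1$. If $C(\mathbb R)=\emptyset$, take $w_i=w_i^0$ and stop. From now on $C(\mathbb R)\ne\emptyset$.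

**Step 2: a denominator that is exact at real points.** Let $a=\sum_is_i^2\in J^2$. Let $x\in C(\mathbb R)$, $t$ a uniformizer at $x$, and $n=v_x(J)$. Then $s_i=t^nu_i$ with $u_i\in\mathcal O_{C,x}$ and some $u_i(x)\ne0$. So $a=t^{2n}\sum u_i^2$ with $\sum u_i(x)^2>0$, because the values $u_i(x)$ are real. Hence $a\ne0$ and
$$v_x(a)=2v_x(J)\ \text{ for all }x\in C(\mathbb R),\qquad a(x)>0\ \text{ if }v_x(J)=0.\tag{7}$$

**Step 3: where $c$ may be chosen.** For $c/a\in J^{-2}$ we need $c\in K:=aJ^{-2}$. As $a\in J^2$, $K$ is an ideal of $A$. By (7), $v_x(K)=v_x(a)-2v_x(J)=0$, so $K\not\subset\mathfrak m_x$ for every $x\in C(\mathbb R)$: membership in $K$ imposes no condition at real points.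

**Step 4: elements of $K$ close to $1$ on $C(\mathbb R)$.** Let $k_1,\dots,k_r$ generate $K$ and put $k=\sum k_j^2\in K$. At each $x\in C(\mathbb R)$ some $k_j(x)\ne0$, so $k>0$ on $C(\mathbb R)$, and $1/k$ is a continuous function on this compact set. The restrictions of elements of $A$ to $C(\mathbb R)$ form an algebra that contains the constants and separates points, so by the Stone–Weierstrass theorem it is dense in the continuous real functions. Given $\varepsilon>0$, choose $b\in A$ with $|b-1/k|<\varepsilon/\max_{C(\mathbb R)}k$ on $C(\mathbb R)$ and put $c=bk$. Then $c\in K$ and $|c-1|=k\,|b-1/k|<\varepsilon$ on $C(\mathbb R)$.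

**Step 5: mixing.** For such $c$ put
$$w_i=\frac ca+(1-c)\,w_i^0 .\tag{8}$$
Then $w_i\in J^{-2}$, since $c/a\in a^{-1}K=J^{-2}$ and $1-c\in A$. Moreover $\sum_is_i^2w_i=\frac ca\sum_i s_i^2+(1-c)=c+(1-c)=1$, which is (6).

**Step 6: exact order and sign at real points.** The functions $aw_i^0$ lie in $aJ^{-2}=K\subset A$, so they are bounded on $C(\mathbb R)$, say by $B_0$ in absolute value for all $i$. On $C(\mathbb R)$,
$$aw_i=c+(1-c)\,aw_i^0\ \ge\ 1-\varepsilon-\varepsilon B_0 .$$
The bound $B_0$ does not depend on $\varepsilon$. Fix $\varepsilon<1/(1+B_0)$ and a corresponding $c$. Then $aw_i\in A$ is strictly positive on $C(\mathbb R)$. So for $x\in C(\mathbb R)$ we have $v_x(aw_i)=0$, and (7) gives $v_x(w_i)=-v_x(a)=-2v_x(J)$. If $v_x(J)=0$, then $a(x)>0$, so $w_i(x)=(aw_i)(x)/a(x)>0$. $\square$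

*Example: the circle.* For $J=\mathfrak m_P$, $s_1=1-x_1$, $s_2=x_2$ we have $a=2(1-x_1)$, which generates $J^2$, so $K=A$ and $c=1$ is allowed. The weights are $w_1=w_2=\frac1{2(1-x_1)}$, and (6) reads $\frac{1-x_1}2+\frac{1+x_1}2=1$. This is the identity $\sin^2\frac\theta2+\cos^2\frac\theta2=1$ of Section 1.

*Example: the oval $x_1^4+x_2^4=1$.* Keep $J=\mathfrak m_P$, $a=(1-x_1)^2+x_2^2$ and (5). Using $x_2^4=1-x_1^4$,
$$a\cdot\bigl((1-x_1)^2-x_2^2\bigr)=(1-x_1)^4-x_2^4=-2x_1(1-x_1)(x_1^2-x_1+2).$$
So $e:=x_1(x_1^2-x_1+2)$ satisfies $\frac ea=-\frac{(1-x_1)^2-x_2^2}{2(1-x_1)}$. This has its only pole at $P$, of order $4-2=2$, so $e/a\in J^{-2}$ and $e\in K$. Also $a\in K$, as $1\in J^{-2}$. Hence $k=a^2+e^2\in K$. On $C(\mathbb R)$ we have $a>0$ off $P$ and $e(P)=2$, so $k>0$. Since $|x_1|,|x_2|\le1$ there, $a\le5$, $|e|\le4$ and $k\le41$. Take $c=k/41$, so $0<c\le1$ on $C(\mathbb R)$. Here approximation is not even needed: $w_1^0>0$ on $C(\mathbb R)$ since $3+4x_1+3x_1^2$ has negative discriminant, and $w_2^0\ge0$ off $P$ by (5), so $aw_i^0\ge0$ on $C(\mathbb R)$ by continuity. Hence $aw_i=c+(1-c)aw_i^0\ge c>0$,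 and (8) gives weights as in Lemma 4.

## 7. Proof of Theorem 2

Let $f$ be as in Theorem 2.

**Step 1: setting up.** By Lemma 2 and the hypothesis on nonreal divisors,
$$\operatorname{div}f=2D+B,\qquad D=\sum_{Z\text{ real}}\tfrac12v_Z(f)\,Z,$$
where $B\ge0$ has only nonreal components. By Lemma 3 write $I(D)=hJR$. Take generators $s_i$ of $J$ and weights $w_i$ as in Lemma 4, and put
$$f_i=\frac{w_if}{h^2}\in\mathbb R(V).$$
The next three steps show that (F) applies to $f_i$. If $w_i=0$, which by Lemma 4 can happen only when $C(\mathbb R)=\emptyset$, then $f_i=0$ is trivially a sum of squares in $R$. So let $w_i\ne0$.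

**Step 2: $f_i$ has no poles.** By Lemma 3, $D-\operatorname{div}h=\sum_{\mathfrak m}v_{\mathfrak m}(J)[\mathfrak mR]$, so
$$\operatorname{div}f_i=B+\sum_{\mathfrak m}\bigl(2v_{\mathfrak m}(J)+v_{\mathfrak m}(w_i)\bigr)[\mathfrak mR].\tag{9}$$
The coefficients in the sum are $\ge0$ because $w_i\in J^{-2}$, and they are $0$ for real $\mathfrak m$ by Lemma 4. Hence $\operatorname{div}f_i\ge0$ and $f_i\in R$.

**Step 3: $f_i\ge0$ on $V(\mathbb R)$.** Consider the points of $V(\mathbb R)$ at which $f$, $h$ and $h^{-1}$ are regular and whose $C$-coordinate $x$ satisfies $v_x(J)=0$. There $w_i$ is regular with $w_i>0$, and $f\ge0$, $h^2>0$, so $f_i\ge0$. The remaining points of $V(\mathbb R)$ lie in a proper Zariski closed set, so by Lemma 1 this set of points is dense. As $f_i\in R$ is continuous, $f_i\ge0$ on $V(\mathbb R)$.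

**Step 4: $f_i$ has finitely many real zeros.** A zero of $f_i$ lies on a component of $\operatorname{div}f_i$. By (9) this is a component of $B$ or a fiber $\{\mathfrak m\}\times\mathbb A^1$ with $\mathfrak m$ nonreal. There are finitely many components of $B$, each nonreal and hence with finitely many real points. The fibers over nonreal $\mathfrak m$ have no real points.

**Step 5: assembling the squares.** By (F), $f_i=\sum_jg_{ij}^2$ with $g_{ij}\in R$. Multiplying (6) by $f$ and using $w_if=h^2f_i$,
$$f=\sum_is_i^2w_i\,f=\sum_is_i^2h^2f_i=\sum_{i,j}(hs_ig_{ij})^2,\qquad hs_ig_{ij}\in hJR=I(D).$$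
By definition of $D$, membership in $I(D)$ means $v_Z\ge\frac12v_Z(f)$ for real $Z$ and $v_Z\ge0$ for nonreal $Z$. This proves Theorem 2, and with it Theorem 1. $\blacksquare$

The bounds at real $Z$ are optimal, by the following lemma, which we need again in the next section. A field is *formally real* if $-1$ is not a sum of squares in it, equivalently if a sum of squares vanishes only when every term does. For example, $\mathbb R(y)$ and the Laurent series field $\mathbb R((t))$ are formally real, by looking at lowest terms.

**Lemma 5.** *Let $v$ be a discrete valuation on a field $L$ with formally real residue field. Then $v\bigl(\sum_kg_k^2\bigr)=2\min_kv(g_k)$ for every finite family of $g_k\in L$.*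

*Proof.* We may assume that some $g_k\ne0$. Let $m=\min v(g_k)$ and let $\pi$ be a uniformizer. Write $g_k=\pi^mu_k$ with $v(u_k)\ge0$ and some residue $\bar u_k\ne0$. Then $\sum\bar u_k^2\ne0$, so $v(\sum g_k^2)=2m$. $\square$

*Remark.* If $Z$ is real, it has a nonsingular real point, so its function field embeds in $\mathbb R((t))$ and is formally real. By Lemma 5, in any representation $f=\sum g_k^2$ we have $v_Z(f)=2\min_kv_Z(g_k)$, so no better bound at $Z$ is possible.

## 8. Noncompact curves: the points at infinity decide

We prove Theorem 3(a). Since $C$ is affine, $\overline C\setminus C$ is a nonempty finite set of closed points. For the affine line it is one real point, and for the circle it is the single nonreal closed point given by $x_1^2+x_2^2=0$ on the line at infinity. If $C(\mathbb R)$ is compact, all points of $\overline C\setminus C$ are nonreal: $C(\mathbb R)$ is closed in $\overline C(\mathbb R)$, and it is dense there because it is the complement of a finite set in a $1$-manifold or empty set, so $C(\mathbb R)=\overline C(\mathbb R)$.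

**Step 1 ("if"): filling in the real points at infinity.** Suppose $\overline C\setminus C$ contains a nonreal closed point. Let $T$ be the set of real points of $\overline C\setminus C$ and $C'=C\cup T$. This is $\overline C$ minus a nonempty finite set of nonreal closed points, so it is affine, nonsingular and irreducible, and $C'(\mathbb R)=\overline C(\mathbb R)$ is compact. Put $V'=C'\times\mathbb A^1$. Let $0\ne f\in\mathbb R[C][y]$ be nonnegative on $C(\mathbb R)\times\mathbb R$, and view it as a rational function on $V'$. We check the hypotheses of Theorem 2 for $C'$. By Lemma 1, $C(\mathbb R)\times\mathbb R=V'(\mathbb R)\setminus(T\times\mathbb A^1)$ is dense in $V'(\mathbb R)$. The set of points of $V'(\mathbb R)$ where $f$ is regular is open, and $f$ is continuous on it, so $f\ge0$ there. The only possible poles of $f$ are along $\{Q\}\times\mathbb A^1$ with $Q\in T$, and these divisors are real. So $v_Z(f)\ge0$ for all nonreal $Z$.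

Theorem 2 gives $f=\sum g_k^2$. For every prime divisor $Z$ of $V'$ meeting $C\times\mathbb A^1$ we have $v_Z(f)\ge0$, hence $v_Z(g_k)\ge0$, whether $Z$ is real or not. By normality of $C\times\mathbb A^1$, $g_k\in\mathbb R[C][y]$. This proves "if".

*Example.* For $C=\mathbb A^1\setminus\{\pm i\}$ we have $C(\mathbb R)=\mathbb R$, not compact, and $\overline C\setminus C$ consists of the real point $\infty$ and the nonreal point $\pm i$. So every nonnegative $f\in\mathbb R\bigl[x,\frac1{1+x^2}\bigr][y]$ is a sum of squares in that ring.

For "only if", suppose all points of $\overline C\setminus C$ are real, and let $P$ be one of them. We construct a nonnegative $f\in\mathbb R[C][y]$ that is not a sum of squares.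

**Step 2: a surface of non-minimal degree.** The nonsingular real point $P$ gives an embedding $\mathbb R(C)\subset\mathbb R((t))$, so $\mathbb R(C)$ is formally real. It follows that $\mathbb R$ is algebraically closed in $\mathbb R(C)$, as the only proper algebraic extension of $\mathbb R$ is $\mathbb C$, so $\overline C$ is geometrically irreducible. Let $X=\overline C\times\mathbb P^1$, an irreducible nonsingular surface with real points. By the proof of Lemma 1 its real points are Zariski dense.

Let $\gamma$ be the genus of $\overline C$ and $d=2\gamma+2$. Since $d\ge2\gamma+1$, the bundle $\mathcal O(dP)$ is very ample on $\overline C$. Composing with a Segre embedding, $\mathcal O(dP)\boxtimes\mathcal O(2)$ is very ample on $X$. Its space of sections is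
$$W=L(dP)\otimes\langle1,y,y^2\rangle,\qquad\dim W=3(d+1-\gamma),$$
by Riemann–Roch. So $W$ embeds $X$ in $\mathbb P^N$ with $N=3(d+1-\gamma)-1$, and the image is nondegenerate because we use a basis of sections. Let $\Phi=\{P\}\times\mathbb P^1$ and $\Psi=\overline C\times\{\mathrm{pt}\}$, so $\Phi^2=\Psi^2=0$ and $\Phi\cdot\Psi=1$. Then
$$\deg X=(d\Phi+2\Psi)^2=4d,\qquad 1+\operatorname{codim}X=N-1=3d+1-3\gamma<4d,$$
the last inequality because $d\ge2>1-3\gamma$.

**Step 3: a nonnegative quadratic form that is not a sum of squares.** We quote Theorem 1.1 of Blekherman–Smith–Velasco (*Sums of squares and varieties of minimal degree*, J. Amer. Math. Soc. 29 (2016)): for an irreducible nondegenerate real projective variety $X$ with Zariski dense real points, every nonnegative quadratic form on $X$ is a sum of squares of linear forms in the coordinate ring if and only if $\deg X=1+\operatorname{codim}X$. By Step 2 there is a quadratic form $q$ in $N+1$ variables, nonnegative on $X(\mathbb R)$, that is not a sum of squares of linear forms modulo the ideal of $X$. Substitute a basis $\omega_0,\dots,\omega_N$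 of $W$ and put
$$f=q(\omega_0,\dots,\omega_N)\in L(2dP)\otimes\mathbb R[y]_{\le4}\subset\mathbb R[C][y].$$
The $\omega_j$ are regular on $C\times\mathbb A^1$ and do not vanish simultaneously, as $1\in W$. So for $(x,y)\in C(\mathbb R)\times\mathbb R$ the value $f(x,y)$ is the value of $q$ at a real vector representing a point of $X(\mathbb R)$, and $f\ge0$. If $f=\sum g_k^2$ with $g_k\in W$, write $g_k=\ell_k(\omega_0,\dots,\omega_N)$ with linear forms $\ell_k$. Then $q-\sum\ell_k^2$ vanishes after substitution, so it lies in the ideal of $X$, which was excluded. Hence $f$ is not a sum of squares of elements of $W$.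

**Step 4: squares from the larger ring do not help.** Suppose $f=\sum g_k^2$ with $g_k\in\mathbb R[C][y]$. We show $g_k\in W$, which contradicts Step 3. Since $\mathbb R(C)$ is formally real, the squares of the leading coefficients in $y$ of the $g_k$ of highest degree do not cancel, so $\deg_yg_k\le2$. Let $Q\in\overline C\setminus C$, and extend $v_Q$ to $\mathbb R(C)(y)$ by the Gauss valuation, $v\bigl(\sum a_jy^j\bigr)=\min_jv_Q(a_j)$ on polynomials. Since $Q$ is real, its residue field is $\mathbb R(y)$, which is formally real. By Lemma 5, $v(f)=2\min_kv(g_k)$. As the coefficients of $f$ lie in $L(2dP)$, we have $v(f)\ge-2d$ if $Q=P$ and $v(f)\ge0$ otherwise. So the coefficients of the $g_k$ satisfy $v_P\ge-d$ and $v_Q\ge0$ for all other $Q\in\overline C\setminus C$, and they are regular on $C$. Hence they lie in $L(dP)$, and $g_k\in W$. This contradiction proves (a). $\blacksquare$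

The realness of every point at infinity enters exactly in Step 4. At a nonreal $Q$ the residue field of the Gauss valuation is $\mathbb C(y)$, where poles of the $g_k$ can cancel in the sum of squares.

## 9. Two or more free variables: the Motzkin form as an initial form

We prove Theorem 3(b). The tool is the form
$$M(a,b,c)=a^4b^2+a^2b^4+c^6-3a^2b^2c^2 .$$

**Lemma 6.** *$M\ge0$ on $\mathbb R^3$, and $M$ is not a sum of squares of forms.*

*Proof.* Nonnegativity is the inequality of arithmetic and geometric means for $a^4b^2,a^2b^4,c^6$, whose product is $(a^2b^2c^2)^3$. Suppose $M=\sum q_k^2$ with $q_k$ cubic forms. We remove monomials from the $q_k$ one after another. The coefficient of $a^6$ in $\sum q_k^2$ is the sum of the squared coefficients of $a^3$, and it is $0$ in $M$, so $a^3$ does not occur in any $q_k$. By symmetry neither does $b^3$. Now $a^4c^2$ can only arise from $(a^2c)^2$ or $a^3\cdot ac^2$, and $a^3$ is gone. As $a^4c^2$ does not occur in $M$, $a^2c$ does not occur, and by symmetry neither does $b^2c$. Then $a^2c^4$ can only arise from $(ac^2)^2$ or $a^2c\cdot c^3$, so $ac^2$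 does not occur, and neither does $bc^2$. What remains is
$$q_k=\alpha_ka^2b+\beta_kab^2+\lambda_kabc+\delta_kc^3 .$$
Among products of two of these monomials only $(abc)^2$ equals $a^2b^2c^2$. Comparing coefficients gives $\sum\lambda_k^2=-3$, a contradiction. $\square$

**Step 1 ($C(\mathbb R)=\emptyset$).** By the real Nullstellensatz $-1$ is a sum of squares in $\mathbb R[C]$, and (3) shows that every $f\in\mathbb R[C][y_1,\dots,y_n]$ is a sum of squares.

**Step 2 (a real point gives a counterexample).** Let $Q\in C(\mathbb R)$ and choose $t\in\mathbb R[C]$ with $v_Q(t)=1$, that is, $t\in\mathfrak m_Q\setminus\mathfrak m_Q^2$. Put $f=M(t,y_1,y_2)\in\mathbb R[C][y_1,\dots,y_n]$, which is nonnegative by Lemma 6. Suppose $f=\sum g_k^2$. Setting $y_3=\dots=y_n=0$ leaves $f$ unchanged, so we may assume $n=2$. The local ring of $C\times\mathbb A^2$ at $(Q,0,0)$ is regular with parameters $t,y_1,y_2$ and residue field $\mathbb R$. With $\mathfrak n$ its maximal ideal, its associated graded ring is the polynomial ring $\mathbb R[a,b,c]$, where $a,b,c$ are the classes of $t,y_1,y_2$ in $\mathfrak n/\mathfrak n^2$.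 Let $r$ be the least order of the $g_k$, and let $G_k$ be the initial form of $g_k$ for those $k$ whose order is $r$. Then $\sum G_k^2\ne0$, since it is a sum of squares of nonzero real polynomials. So $f$ has order $2r$ and initial form $\sum G_k^2$. On the other hand, $f=M(t,y_1,y_2)$ lies in $\mathfrak n^6$, and its class in $\mathfrak n^6/\mathfrak n^7$ is $M(a,b,c)\ne0$. Hence $r=3$ and $M=\sum G_k^2$ is a sum of squares of forms, contrary to Lemma 6. So $f$ is nonnegative but not a sum of squares, and Theorem 3 is proved. $\blacksquare$
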